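\title{Subgroups that are not retracts in the Bohr topology}

\begin{abstract}
Let $G^{\#}$ denote an abelian group $G$ with its Bohr topology. We show that a subgroup $H$ of $G$ need not be a retract of the space $G^{\#}$: if it is, then $(H\cap p^kG)/p^kH$ is finite for every prime $p$ and every $k\ge1$. In particular $2G$ is not a retract of $G^{\#}$ for $G=\bigoplus_\omega\mathbb Z/4$ or $G=\bigoplus_\omega\mathbb Z$. For subgroups of bounded exponent the finiteness condition is also sufficient, and it holds exactly when some subgroup of finite index in $H$ is a direct summand of $G$. The obstruction is that division by $p^k$ in infinitely many coordinates cannot be extended continuously; this is proved with Ramsey's theorem.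
\end{abstract}

\section{Introduction}

All groups in this paper are abelian. Let $\mathbb T=\mathbb R/\mathbb Z$ be the circle group, and call a homomorphism $G\to\mathbb T$ a \emph{character} of $G$. The \emph{Bohr topology} on $G$ is the initial topology with respect to the family of all characters, that is, the topology induced by the canonical embedding $G\hookrightarrow\mathbb T^{\operatorname{Hom}(G,\mathbb T)}$. Equivalently, it is the largest totally bounded group topology on $G$. We write $G^{\#}$ for $G$ with this topology. A subset $R$ of a space $X$ is a \emph{retract} of $X$ if there is a continuous map $r\colon X\to R$ with $r(x)=x$ for all $x\in R$. When $X=G^{\#}$ and $R$ is a subgroup, the retraction $r$ is not required to be a homomorphism.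

The space $G^{\#}$ is defined from the algebra of $G$ alone, so one may ask how much of the algebra the space remembers. A retract of a Hausdorff space is closed, and every subgroup of $G^{\#}$ is closed. The following question is posed in \cite{Dikranjan}.

\begin{quote}
\emph{Is every subgroup $H$ of every abelian group $G$ a retract of $G^{\#}$?}
\end{quote}

The simplest cases suggest a positive answer. Direct summands, subgroups of finite index and finite subgroups are all retracts (Section~\ref{sec:easy}). The last two classes show that a retract need not be a summand: $2\mathbb Z$ is a retract of $\mathbb Z^{\#}$, and the retraction is obtained by cutting the space into clopen pieces. For countable $G$ such cutting looks especially promising, since every nonempty closed subset of a countable metric space is a retract (Lemma~\ref{lem:metric}), and $G^{\#}$ is a countable subspace of a product of circles. Nevertheless the answer is negative, already for countable groups.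

To see which invariant matters, suppose first that $r\colon G\to H$ is a retraction that is also a homomorphism. If $h\in H$ equals $p^kg$ with $g\in G$, then $h=r(p^kg)=p^kr(g)$, so $H\cap p^kG=p^kH$. The group $(H\cap p^kG)/p^kH$ thus measures how many elements of $H$ are divisible by $p^k$ in $G$ but not in $H$. It is zero when $H$ is a summand and finite when $H$ is finite. It is also finite when $H$ has finite index, because $g\mapsto p^kg$ maps $\{g\in G:p^kg\in H\}/H$ onto it. Our main theorem says that a continuous retraction always forces what these three cases have in common.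

\begin{theorem}\label{thm:necessary}
Let $G$ be an abelian group and $H\le G$. If $H$ is a retract of $G^{\#}$, then $(H\cap p^kG)/p^kH$ is finite for every prime $p$ and every $k\ge1$.
\end{theorem}

We write $\bigoplus_\omega C$ for the direct sum of countably infinitely many copies of $C$.

\begin{corollary}\label{cor:answer}
Let $p$ be a prime, let $G=\bigoplus_\omega\mathbb Z/p^2$ or $G=\bigoplus_\omega\mathbb Z$, and let $H=pG$. Then $H$ is not a retract of $G^{\#}$.
\end{corollary}

\begin{proof}
The group $(H\cap pG)/pH=pG/p^2G\cong\bigoplus_\omega\mathbb Z/p$ is infinite.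
\end{proof}

In the case $G=\bigoplus_\omega\mathbb Z$ the subgroup $H$ is even isomorphic to $G$. For subgroups of \emph{bounded exponent}, meaning $nH=0$ for some $n\ge1$, the necessary condition is sufficient.

\begin{theorem}\label{thm:bounded}
Let $H$ be a subgroup of bounded exponent of an arbitrary abelian group $G$. The following are equivalent:
\begin{enumerate}
\item[(i)] $H$ is a retract of $G^{\#}$;
\item[(ii)] $(H\cap p^kG)/p^kH$ is finite for all primes $p$ and all $k\ge1$;
\item[(iii)] some subgroup $H_0\le H$ of finite index in $H$ is a direct summand of $G$.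
\end{enumerate}
The implications \textup{(i)}$\Rightarrow$\textup{(ii)} and \textup{(iii)}$\Rightarrow$\textup{(i)} hold for every subgroup $H$, bounded or not.
\end{theorem}

We do not claim that (ii) implies (i) for unbounded $H$. Finally, one can ask for which $G$ the question has a positive answer. Let $G_p$ denote the $p$-primary component of $G$, the subgroup of elements whose order is a power of $p$.

\begin{theorem}\label{thm:groups}
If $G$ contains a copy of $\bigoplus_\omega\mathbb Z$ or of $\bigoplus_\omega\mathbb Z/p^2$ for some prime $p$, then some subgroup of $G$ is not a retract of $G^{\#}$. If $G$ has bounded exponent, then every subgroup of $G$ is a retract of $G^{\#}$ if and only if $pG_p$ is finite for every prime $p$.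
\end{theorem}

Section~\ref{sec:easy} collects the basic facts and constructs retractions. Section~\ref{sec:division} contains the heart of the matter, a statement about one map between two explicit countable groups (Proposition~\ref{prop:key}). Section~\ref{sec:reduction} reduces Theorem~\ref{thm:necessary} to it, and Section~\ref{sec:bounded} treats bounded exponent.

\section{Basic facts and the easy retracts}\label{sec:easy}

A group $D$ is \emph{divisible} if $nD=D$ for all $n\ge1$. We use the standard fact that a homomorphism from a subgroup $H\le G$ to a divisible group extends to $G$. The groups $\mathbb T$ and $\mathbb Q/\mathbb Z\le\mathbb T$ and their finite powers are divisible. For $t\in\mathbb T$ let $\|t\|$ be the distance from $t$ to $0$. The space $G^{\#}$ is a topological group, and the sets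
\[
\{y\in G:\ \|\varphi_i(y)\|<\delta\ \text{ for } i=1,\dots,l\},\qquad \varphi_1,\dots,\varphi_l\in\operatorname{Hom}(G,\mathbb T),\quad \delta>0,
\]
form a base of neighborhoods of $0$. A map into $G^{\#}$ is continuous if and only if its composite with every character of $G$ is continuous. Three consequences are used throughout.

\begin{enumerate}
\item[(B1)] \emph{$G^{\#}$ is Hausdorff, and discrete if $G$ is finite.} For $g\ne0$ the cyclic group $\langle g\rangle$ has a character that does not vanish at $g$, and it extends to $G$.
\item[(B2)] \emph{Every homomorphism $f\colon A\to B$ is continuous $A^{\#}\to B^{\#}$,} because $\varphi\circ f$ is a character of $A$ for every character $\varphi$ of $B$. In particular a homomorphism to a finite group is continuous for the discrete topology on the target. (With (B1), the map $G\to G/H$ shows that $H$ is closed in $G^{\#}$.)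
\item[(B3)] \emph{The subspace topology on $H\le G^{\#}$ is that of $H^{\#}$,} because the characters of $H$ are exactly the restrictions of characters of $G$.
\end{enumerate}

By (B2) and (B3) the projection onto a direct summand is a retraction.

\begin{example}\label{ex:index}
Let $H$ have finite index in $G$, with coset representatives $g_1=0,g_2,\dots,g_m$. The cosets are clopen by (B2) applied to $G\to G/H$, so the map $r(x)=x-g_i$ for $x\in g_i+H$ is a retraction of $G^{\#}$ onto $H$. For $2\mathbb Z\le\mathbb Z$ and representatives $0,1$ this is $r(n)=2\lfloor n/2\rfloor$.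
\end{example}

\begin{lemma}\label{lem:metric}
Every nonempty closed subset $C$ of a countable metric space $(X,d)$ is a retract of $X$.
\end{lemma}

\begin{proof}
Enumerate $X\setminus C=\{x_0,x_1,\dots\}$ and put $D_n=d(x_n,C)>0$. Only countably many numbers are distances in $X$, so there is an open ball $B_n$ around $x_n$ whose radius is less than $D_n/2$ and is not a distance; such a ball is clopen, and it misses $C$. Choose $c_n\in C$ with $d(x_n,c_n)<2D_n$. Let $r$ fix $C$ and send the clopen set $B_n\setminus\bigcup_{i<n}B_i$ to $c_n$. Off $C$ the map $r$ is locally constant. For $y\in B_n$ we have $d(y,C)>D_n/2$ and $d(y,c_n)<5D_n/2$, so $d(y,r(y))\le5\,d(y,C)$ for all $y\in X$. Hence $d(r(y),c)\le6\,d(y,c)$ for $c\in C$, and $r$ is continuous at $c$.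
\end{proof}

To retract $K^{\#}$ onto a finite subgroup $B$ we must cut $K$ into clopen pieces that separate the points of $B$. Characters separate them, but $\mathbb T$ is connected, so a character does not by itself produce clopen sets. The remedy is to use characters with rational values.

\begin{lemma}\label{lem:finite}
Every finite subgroup $B$ of a group $K$ is a retract of $K^{\#}$.
\end{lemma}

\begin{proof}
The group $B$ is a direct sum of finitely many finite cyclic groups, say $l$ of them, so it embeds in $X=(\mathbb Q/\mathbb Z)^l$. Since $X$ is divisible, the embedding extends to a homomorphism $\kappa\colon K\to X$. Give $X$ the metric $\max_i\|t_i-t'_i\|$ inherited from $\mathbb T^l$. The coordinates of $\kappa$ are characters of $K$, so $\kappa\colon K^{\#}\to X$ is continuous. By Lemma~\ref{lem:metric} there is a retraction $\tau$ of the countable metric space $X$ onto the finite set $\kappa(B)$. Both $\kappa(B)$ and $B\subseteq K^{\#}$ are discrete, so $\sigma=(\kappa|_B)^{-1}\circ\tau\circ\kappa$ is a continuous map $K^{\#}\to B$ that fixes $B$.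
\end{proof}

Summands and finite subgroups combine as follows.

\begin{proposition}\label{prop:sufficient}
Let $H\le G$, and suppose that $G=H_0\oplus K$ with $H_0\le H$ of finite index in $H$. Then $H$ is a retract of $G^{\#}$.
\end{proposition}

\begin{proof}
Put $B=H\cap K$. If $h=h_0+x\in H$ with $h_0\in H_0$ and $x\in K$, then $x=h-h_0\in B$. So $H=H_0\oplus B$, and $B\cong H/H_0$ is finite. Let $\sigma\colon K^{\#}\to B$ be the retraction of Lemma~\ref{lem:finite} and define $r(h_0+x)=h_0+\sigma(x)$ for $h_0\in H_0$, $x\in K$. The projections $G^{\#}\to H_0^{\#}$ and $G^{\#}\to K^{\#}$ and the inclusions of $H_0^{\#}$ and $B$ in $H^{\#}$ are continuous by (B2), and addition in $H^{\#}$ is continuous. Hence $r\colon G^{\#}\to H^{\#}$ is continuous, and it is the identity on $H_0\oplus B=H$. By (B3) it is a retraction.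
\end{proof}

\section{Division by $p^k$ does not extend continuously}\label{sec:division}

Let $\mathbb N=\{0,1,2,\dots\}$ and let $F=\bigoplus_{n\in\mathbb N}\mathbb Ze_n$ be the free abelian group of countably infinite rank. For $y=\sum_xn_xe_x\in F$ put $|y|=\sum_x|n_x|$.

\subsection*{Small elements of $F^{\#}$}

A character of $F$ is an arbitrary choice of values $\varphi(e_x)\in\mathbb T$. Since $\mathbb T$ is compact, finitely many characters sort the basis into finitely many classes on which they are almost constant, and they cannot detect an element of bounded size whose coefficients cancel within each class. For a finite partition $\mathcal P$ of $\mathbb N$, call $y=\sum_xn_xe_x$ \emph{$\mathcal P$-balanced} if $\sum_{x\in P}n_x=0$ for every cell $P\in\mathcal P$.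

\begin{lemma}\label{lem:balanced}
Let $f$ be a continuous map from $F^{\#}$ to a discrete space, let $z\in F$ and $M\ge1$. There is a finite partition $\mathcal P$ of $\mathbb N$ such that $f(z+y)=f(z)$ for every $\mathcal P$-balanced $y$ with $|y|\le M$.
\end{lemma}

\begin{proof}
The set $f^{-1}(f(z))$ is open, so it contains $z+U$ for some $U=\{y:\|\varphi_i(y)\|<\delta,\ i\le l\}$. Cut $\mathbb T$ into finitely many arcs of length less than $\delta/M$, and put $x,x'\in\mathbb N$ in the same cell of $\mathcal P$ when $\varphi_i(e_x)$ and $\varphi_i(e_{x'})$ lie in the same arc for every $i\le l$. Pick a point $x_P$ in each cell $P$. If $y=\sum n_xe_x$ is $\mathcal P$-balanced, then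
\[
\varphi_i(y)=\sum_{P\in\mathcal P}\ \sum_{x\in P}n_x\bigl(\varphi_i(e_x)-\varphi_i(e_{x_P})\bigr),
\]
and each difference has norm less than $\delta/M$. So $|y|\le M$ gives $\|\varphi_i(y)\|<\delta$ for all $i$, that is, $y\in U$.
\end{proof}

\subsection*{The idea: halving}

Take $G=F$ and $H=2F$, and let $W=\bigoplus_n(\mathbb Z/2)w_n$. Halving and reducing modulo $2$ is a homomorphism $\Phi\colon 2F\to W$, $2\sum c_ne_n\mapsto\sum c_nw_n$. A retraction $r\colon F^{\#}\to2F$ would give a continuous map $\rho=\Phi\circ r\colon F^{\#}\to W^{\#}$ extending $\Phi$. No homomorphism $\rho$ extends $\Phi$, since $\rho(2e_n)=2\rho(e_n)=0\neq w_n$. The natural nonadditive candidate applies the retraction $n\mapsto2\lfloor n/2\rfloor$ of Example~\ref{ex:index} in each coordinate. It fails, and so does every map of the same shape.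

\begin{example}\label{ex:halving}
Let $g\colon\mathbb Z\to\mathbb Z/2$ be any function with $g(0)=0$ and $g(2)=1$, and let $\rho(\sum n_xe_x)=\sum g(n_x)w_x$. Then $\rho\colon F^{\#}\to W^{\#}$ is not continuous. Indeed, let $\chi\colon W\to\mathbb Z/2$ be the sum of all coordinates. If $\rho$ were continuous, Lemma~\ref{lem:balanced} for $f=\chi\rho$, $z=0$, $M=4$ would give a finite partition of $\mathbb N$. Some cell contains three points $a,b,c$, and $y=2e_a-e_b-e_c$ is balanced. Hence
\[
0=\chi\rho(0)=\chi\rho(y)=g(2)+2g(-1)=1 ,
\]
which is absurd.
\end{example}

So continuity at $0$ imposes an additive relation, $g(2)+g(-1)+g(-1)=0$, and the two equal terms cancel modulo $2$. The next proposition is the same phenomenon for an arbitrary continuous map and an arbitrary prime power.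

\begin{proposition}\label{prop:key}
Let $p$ be a prime, $0\le j<k$, and $W=\bigoplus_{n\in\mathbb N}(\mathbb Z/p^{j+1})w_n$. There is no continuous map $\rho\colon F^{\#}\to W^{\#}$ such that
\begin{equation}\label{eq:division}
\rho\Bigl(p^k\sum c_ne_n\Bigr)=p^j\sum c_nw_n\qquad\text{for all }\ \sum c_ne_n\in F .
\end{equation}
\end{proposition}

Put $q=p^k$ and $R=\mathbb Z/p^{j+1}$; in $R$ we have $q=0$ and $p^j\ne0$. For $v\in W$ let $v(x)\in R$ be the coefficient of $w_x$ in $v$. Four features of Example~\ref{ex:halving} are lost for general $\rho$.

\begin{enumerate}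
\item[(a)] The coordinate $\rho(y)(x)$ depends on all of $y$, not only on the coefficient of $e_x$. We fix one pattern of coefficients, place it on increasing tuples of indices, and use Ramsey's theorem to make the coordinate depend only on the position of $x$ relative to the tuple.
\item[(b)] Hypothesis \eqref{eq:division} says nothing about an element such as $qe_a-e_{b_1}-\dots-e_{b_q}$, which is not in $qF$. We therefore need a pattern that can be placed close to a nonzero point of $qF$, where \eqref{eq:division} gives information, and also close to $0$.
\item[(c)] The vector $\rho(y)$ may be nonzero outside the support of $y$, so the sum of all coordinates must be replaced by a better functional.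
\item[(d)] Entries of the pattern with equal coefficient $-1$ occupy different positions and may receive different values. One spare entry and several equations take care of this.
\end{enumerate}

\subsection*{The pattern}

Let $s=2q+4$, $I_+=\{3,\dots,q+3\}$ and $I_-=\{q+4,\dots,2q+4\}$, so that $|I_+|=|I_-|=q+1$. For $t=\{t_1<\dots<t_s\}\subset\mathbb N$ let
\[
y(t)=qe_{t_1}-qe_{t_2}+\sum_{i\in I_+}e_{t_i}-\sum_{i\in I_-}e_{t_i},\qquad |y(t)|=4q+2 .
\]
The coefficients can be grouped into zero sums in two ways. If $t_3,\dots,t_s$ lie in one cell, the tail cancels and $y(t)$ is close to $q(e_{t_1}-e_{t_2})\in qF$. If instead $t_1$ shares a cell with $q$ of the $q+1$ negative unit entries, as in Example~\ref{ex:halving}, and all other entries share a cell, then $y(t)$ is close to $0$. The block $I_+$ is there to balance the tail, and the term $-qe_{t_2}$ makes the total of all coefficients zero, which the second grouping requires. For $q=2$ the two placements, with cells $P$ and $Q$, are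
\[
\begin{array}{l|rrrrrrrr}
i&1&2&3&4&5&6&7&8\\ \hline
\text{coefficient of }e_{t_i}&2&-2&1&1&1&-1&-1&-1\\
\text{close to }2(e_{t_1}-e_{t_2})&\ast&\ast&P&P&P&P&P&P\\
\text{close to }0&P&Q&Q&Q&Q&P&P&Q
\end{array}
\]
where $\ast$ marks an index fixed in advance, and in the last row any one of the positions $6,7,8$ may be the one placed in $Q$.

\begin{proof}[Proof of Proposition~\ref{prop:key}]
Suppose that $\rho$ exists, and write $v_t=\rho(y(t))\in W$.

\medskip\noindent\emph{Step 1: a homogeneous set.} Let $[X]^m$ be the set of $m$-element subsets of $X$. Ramsey's theorem states that for every coloring of $[X]^m$ with finitely many colors, $X$ infinite, there is an infinite $A\subseteq X$ such that $[A]^m$ has one color. Color $t\in[\mathbb N]^s$ by $(v_t(t_i))_{i\le s}\in R^s$; this records $v_t$ on the support of $y(t)$. Color $u=\{u_1<\dots<u_{s+1}\}\in[\mathbb N]^{s+1}$ by $(v_{u\setminus\{u_i\}}(u_i))_{i\le s+1}\in R^{s+1}$; this records $v_t$ at one point outside $t$. Applying Ramsey's theorem twice gives an infinite $A\subseteq\mathbb N$ on which both colorings are constant, with colors $(\varepsilon_1,\dots,\varepsilon_s)$ and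 $(\gamma_0,\dots,\gamma_s)$. Put $t_0=-\infty$ and $t_{s+1}=\infty$. If $t\in[A]^s$ and $x\in A$ satisfies $t_i<x<t_{i+1}$, then $x$ is the $(i+1)$-st element of $t\cup\{x\}$. Hence for all $t\in[A]^s$
\begin{equation}\label{eq:homogeneous}
v_t(t_i)=\varepsilon_i\quad(1\le i\le s),\qquad v_t(x)=\gamma_i\quad(0\le i\le s,\ x\in A,\ t_i<x<t_{i+1}).
\end{equation}
The background values $\gamma_i$ cannot be assumed to vanish. For instance, let $\psi\colon F\to W$ be the homomorphism $e_n\mapsto w_0+\dots+w_n$. It kills $qF$, so $\rho+\psi$ satisfies the hypotheses together with $\rho$. The coordinate $\psi(y(t))(x)$ is the sum of the coefficients of $y(t)$ at indices $\ge x$, so for $\psi$ the value $\gamma_i$ is a tail sum of the pattern, while $\varepsilon_i-\gamma_i$ is the $i$-th coefficient itself. This suggests working with the \emph{jumps}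
\[
\mu_i=\varepsilon_i-\gamma_i\qquad(1\le i\le s),
\]
which play the role of $g(2)$ and $g(-1)$ in Example~\ref{ex:halving}. We compute $\mu_1$ in two ways.

\medskip\noindent\emph{Step 2: $\mu_1=p^j$.} Fix $t_1<x<t_2$ in $A$ and let $z=q(e_{t_1}-e_{t_2})$. By \eqref{eq:division}, $\rho(z)=p^j(w_{t_1}-w_{t_2})$. The map $\lambda(v)=v(t_1)-v(x)$ is a homomorphism $W\to R$, so $\lambda\rho$ is continuous into the discrete space $R$ by (B2), and $\lambda\rho(z)=p^j$. Let $\mathcal P$ be given by Lemma~\ref{lem:balanced} for $f=\lambda\rho$, this $z$ and $M=2q+2$. Some cell $P$ meets $A$ in an infinite set; choose $t_3<\dots<t_s$ in $P\cap A$ with $t_3>t_2$. Then $y(t)-z=\sum_{I_+}e_{t_i}-\sum_{I_-}e_{t_i}$ is $\mathcal P$-balanced of size $2q+2$. Therefore $p^j=\lambda\rho(y(t))=v_t(t_1)-v_t(x)=\varepsilon_1-\gamma_1$ by \eqref{eq:homogeneous}.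

\medskip\noindent\emph{Step 3: a functional that adds selected jumps.} We need one homomorphism $\chi\colon W\to R$, fixed before any partition is chosen, that ignores the background, reads the jumps at some positions of $t$ and is blind to the others. Enumerate $A=\{a_0<a_1<\dots\}$, group it into consecutive triples, and set
\[
\chi(v)=\sum_{n\in\mathbb N}\bigl(v(a_{3n})-v(a_{3n+1})\bigr),\qquad A_1=\{a_{3n}:n\in\mathbb N\},\qquad A_0=\{a_{3n+2}:n\in\mathbb N\}.
\]
The sum is finite because $v$ has finite support, and $\chi$ is a homomorphism. We claim that for every $t\in[A_0\cup A_1]^s$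
\begin{equation}\label{eq:additive}
\chi(v_t)=\sum_{i\,:\,t_i\in A_1}\mu_i .
\end{equation}
Consider the $n$-th term of $\chi(v_t)$. The points $a_{3n}<a_{3n+1}$ are consecutive in $A$, and $a_{3n+1}\notin t$. If $a_{3n}\notin t$, both points lie strictly between $t_i$ and $t_{i+1}$ for the same $i$, and the term is $\gamma_i-\gamma_i=0$. If $a_{3n}=t_i$, then $t_i<a_{3n+1}<t_{i+1}$, and the term is $\varepsilon_i-\gamma_i=\mu_i$. This proves \eqref{eq:additive}.

\medskip\noindent\emph{Step 4: $\mu_1=0$.} By \eqref{eq:division}, $\rho(0)=0$. Let $\mathcal P$ be given by Lemma~\ref{lem:balanced} for $f=\chi\rho$, $z=0$ and $M=4q+2$. Choose cells $P$ and $Q$, possibly equal, with $P\cap A_1$ and $Q\cap A_0$ infinite. Fix $i_0\in I_-$ and let $S=\{1\}\cup(I_-\setminus\{i_0\})$. Since both sets are infinite, we can choose $t_1<\dots<t_s$ one after another with $t_i\in P\cap A_1$ for $i\in S$ and $t_i\in Q\cap A_0$ for $i\notin S$. The coefficients of $y(t)$ at positions in $S$ sum to $q-q=0$, and the others sum to $-q+(q+1)-1=0$. So $y(t)$ is $\mathcal P$-balanced, whether or not $P=Q$, and $\chi(v_t)=\chi\rho(0)=0$. By \eqref{eq:additive},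
\[
\mu_1+\sum_{i\in I_-\setminus\{i_0\}}\mu_i=0\qquad\text{for every }i_0\in I_- .
\]
For $q=2$ these are the equations $\mu_1+\mu_6+\mu_7=\mu_1+\mu_6+\mu_8=\mu_1+\mu_7+\mu_8=0$ in $\mathbb Z/2$, and their sum reads $\mu_1=0$. In general, add the $q+1$ equations. Each $\mu_i$ with $i\in I_-$ occurs in $q$ of them, so
\[
(q+1)\mu_1+q\sum_{i\in I_-}\mu_i=0 .
\]
Since $q=0$ in $R$, this gives $\mu_1=0$, whereas $\mu_1=p^j\neq0$ by Step 2.
\end{proof}

\begin{remark}
The hypothesis $j<k$ enters only through $q=0$ in $R$. For $j\ge k$ the homomorphism $e_n\mapsto p^{j-k}w_n$ satisfies \eqref{eq:division}. Infinitely many coordinates are also needed: $q\mathbb Z^n$ has finite index in $\mathbb Z^n$, so it is a retract by Example~\ref{ex:index}, and every homomorphism defined on it extends continuously.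
\end{remark}

\section{From a retraction to a division map}\label{sec:reduction}

Suppose that $H$ is a retract of $G^{\#}$ and $(H\cap p^kG)/p^kH$ is infinite. We want elements $x_n=p^kg_n\in H$ and a homomorphism $\Phi\colon H\to W$ with $\Phi(x_n)=p^jw_n$. Two points need care. First, the $x_n$ may be divisible in $H$ by a smaller power of $p$, and then $\Phi(x_n)$ is divisible by that power too; this is why Proposition~\ref{prop:key} has the parameter $j$.

\begin{example}
Let $G_1=\langle a\rangle\oplus\langle b\rangle$ with $a$ of order $p$ and $b$ of order $p^3$, and let $H_1=\langle a+pb\rangle$, of order $p^2$. Then $H_1\cap pG_1=pH_1=\langle p^2b\rangle=H_1\cap p^2G_1$, while $p^2H_1=0$. For $G=\bigoplus_\omega G_1$ and $H=\bigoplus_\omega H_1$ the group $(H\cap p^kG)/p^kH$ is zero for $k=1$ and infinite for $k=2$, and every element of $H\cap p^2G$ lies in $pH$. So the exponent $k=1$ does not suffice in Theorems~\ref{thm:necessary} and~\ref{thm:bounded}, and here $j=1$.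
\end{example}

Second, $\Phi$ is first defined on a subgroup and must be extended with values in the direct sum $W$. Extending each coordinate separately would land in the product, where the functional $\chi$ of Step 3 is not defined. Recall that a module $W$ over a ring $R$ is \emph{injective} if every homomorphism from a submodule of an $R$-module to $W$ extends to the whole module, and that by Baer's criterion it suffices to check this for the ideals of $R$ inside $R$.

\begin{lemma}\label{lem:injective}
Let $R=\mathbb Z/p^{j+1}$. Then $W=\bigoplus_nRw_n$ is an injective $R$-module.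
\end{lemma}

\begin{proof}
The ideals of $R$ are $p^iR$, $0\le i\le j+1$. Let $g\colon p^iR\to W$ be a homomorphism and $w=g(p^i)$. Then $p^{j+1-i}w=0$, so every coordinate of $w$ lies in $p^iR$. Dividing the finitely many nonzero coordinates by $p^i$ gives $w'\in W$ with $p^iw'=w$, and $a\mapsto aw'$ extends $g$ to $R$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:necessary}]
Let $r\colon G^{\#}\to H$ be a retraction, put $M=H\cap p^kG$, and suppose that $M/p^kH$ is infinite. Filter $M$ by divisibility in $H$: let $M_i=M\cap p^iH$ for $0\le i\le k$, so that
\[
M=M_0\supseteq M_1\supseteq\dots\supseteq M_k=p^kH .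
\]
Some quotient $M_j/M_{j+1}$ with $0\le j<k$ is infinite. The kernel of $M_j\to p^jH/p^{j+1}H$ is $M_{j+1}$, so the image of $M_j$ is an infinite subspace of the $\mathbb F_p$-vector space $p^jH/p^{j+1}H$, hence of infinite dimension. Choose $x_n\in M_j$ $(n\in\mathbb N)$ with linearly independent images, and write
\[
x_n=p^ju_n=p^kg_n,\qquad u_n\in H,\quad g_n\in G .
\]

Let $R=\mathbb Z/p^{j+1}$, let $\bar H=H/p^{j+1}H$, which is an $R$-module, and let $\bar u_n$ be the image of $u_n$. The $\bar u_n$ are linearly independent over $R$. Otherwise $\sum c_nu_n\in p^{j+1}H$ for some finitely supported family of integers $c_n$, not all divisible by $p^{j+1}$. Let $p^i$ be the largest power of $p$ that divides all $c_n$, so $i\le j$. Multiplying by $p^{j-i}$ gives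
\[
\sum\frac{c_n}{p^i}\,x_n=p^{j-i}\sum c_nu_n\in p^{j+1}H
\]
with some $c_n/p^i$ prime to $p$, which contradicts the choice of the $x_n$.

Thus $\bar u_n\mapsto w_n$ defines a homomorphism from the submodule generated by the $\bar u_n$ to $W=\bigoplus_nRw_n$. It extends to $\bar H$ by Lemma~\ref{lem:injective}. Composing with $H\to\bar H$ we obtain a homomorphism $\Phi\colon H\to W$ with $\Phi(u_n)=w_n$, hence $\Phi(x_n)=p^jw_n$.

Let $\pi\colon F\to G$ be the homomorphism with $\pi(e_n)=g_n$, and let $\rho=\Phi\circ r\circ\pi$. The maps $\pi$ and $\Phi$ are continuous by (B2), and $r$ is continuous into $H^{\#}$ by (B3), so $\rho\colon F^{\#}\to W^{\#}$ is continuous. The element $\pi(p^k\sum c_ne_n)=\sum c_nx_n$ lies in $H$ and is fixed by $r$. Therefore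
\[
\rho\Bigl(p^k\sum c_ne_n\Bigr)=\Phi\Bigl(\sum c_nx_n\Bigr)=p^j\sum c_nw_n ,
\]
contrary to Proposition~\ref{prop:key}.
\end{proof}

\section{Bounded exponent}\label{sec:bounded}

A subgroup $H_0\le G$ is \emph{pure} if $H_0\cap lG=lH_0$ for all $l\ge1$. We use two structure theorems. By the theorem of Pr\"ufer and Baer, a group of bounded exponent is a direct sum of cyclic groups. By a theorem of Kulikov \cite[Thm.~27.5]{Fuchs}, a pure subgroup of bounded exponent is a direct summand. Condition (ii) of Theorem~\ref{thm:bounded} says that $H$ is pure up to finite errors; the plan is to collect the errors in a finite summand of $H$ and discard it.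

\begin{proof}[Proof of Theorem~\ref{thm:bounded}]
The implication (i)$\Rightarrow$(ii) is Theorem~\ref{thm:necessary} and (iii)$\Rightarrow$(i) is Proposition~\ref{prop:sufficient}; neither uses boundedness. Assume (ii) and $nH=0$ with $n\ge1$.

For each of the finitely many prime powers $p^k$, $k\ge1$, that divide $n$, choose representatives of the finitely many cosets of $p^kH$ in $H\cap p^kG$. Let $Y\subseteq H$ be the finite set of all these representatives. Write $H$ as a direct sum of cyclic groups, each finite since $nH=0$. Let $E$ be the sum of the finitely many summands that occur in elements of $Y$, and $H_0$ the sum of the others. Then $H=E\oplus H_0$ with $E$ finite and $Y\subseteq E$. We show that $H_0$ is pure in $G$.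

Let $p^k$ divide $n$ and $h\in H_0\cap p^kG$. If $k=0$, then $h\in p^kH_0$ trivially. If $k\ge1$, then $h=p^kh'+b$ with $h'\in H$ and $b\in Y\subseteq E$, and projecting to $H_0$ along $E$ gives $h\in p^kH_0$.

Let $p^k$ not divide $n$, and let $p^e$ be the largest power of $p$ dividing $n$, so $e<k$. The group $p^eH_0$ is annihilated by $n/p^e$, which is prime to $p$, so multiplication by $p$ maps it onto itself and $p^kH_0=p^eH_0$. Hence $H_0\cap p^kG\subseteq H_0\cap p^eG=p^eH_0=p^kH_0$.

Let $l=\prod_pp^{k_p}>1$, the product over the primes dividing $l$, and $h\in H_0\cap lG$. By the two previous cases $h=p^{k_p}h_p$ with $h_p\in H_0$ for each $p\mid l$. The integers $l/p^{k_p}$ have greatest common divisor $1$, so $\sum_pa_p\,l/p^{k_p}=1$ for some integers $a_p$, and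
\[
h=\sum_pa_p\,\frac{l}{p^{k_p}}\,h=l\sum_pa_ph_p\in lH_0 .
\]

Thus $H_0$ is pure and of bounded exponent, so it is a direct summand of $G$. Its index in $H$ is $|E|<\infty$, which proves (iii).
\end{proof}

\begin{remark}
Boundedness is used three times: to reduce to finitely many prime powers, to split off $E$, and to pass from purity to a direct summand. Without it (iii) is not necessary: $H=2\mathbb Z\le\mathbb Z$ satisfies (i) by Example~\ref{ex:index}, hence (ii), but the only direct summands of $\mathbb Z$ are $0$ and $\mathbb Z$, so (iii) fails.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:groups}]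
Let $A\le G$ with $A\cong\bigoplus_\omega\mathbb Z/p^2$, or with $A\cong\bigoplus_\omega\mathbb Z$ and $p$ any prime, and let $H=pA$. Then $H\subseteq pG$, so $(H\cap pG)/pH=pA/p^2A$ is infinite, and $H$ is not a retract of $G^{\#}$ by Theorem~\ref{thm:necessary}.

Now let $G$ have bounded exponent. Write $G_p=\bigoplus_iC_i$ with finite cyclic $p$-groups $C_i$. Then $pG_p=\bigoplus_ipC_i$, and $pC_i\ne0$ exactly when $|C_i|\ge p^2$. If $pG_p$ is infinite, infinitely many $C_i$ have order at least $p^2$, and each of these contains a copy of $\mathbb Z/p^2$. So $G$ contains $\bigoplus_\omega\mathbb Z/p^2$, and by the first part some subgroup is not a retract.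

Conversely, suppose that $pG_p$ is finite for every $p$, and let $H\le G$. Fix $p$ and $k\ge1$. Write $G=G_p\oplus G_{p'}$ and $H=H_p\oplus H_{p'}$, where the subscript $p'$ denotes the subgroup of elements of order prime to $p$; thus $H_p\le G_p$ and $H_{p'}\le G_{p'}$. Multiplication by $p$ maps $G_{p'}$ and $H_{p'}$ onto themselves, so $p^kG=p^kG_p\oplus G_{p'}$ and $p^kH=p^kH_p\oplus H_{p'}$. It follows that $H\cap p^kG=(H_p\cap p^kG_p)\oplus H_{p'}$ and
\[
(H\cap p^kG)/p^kH\cong(H_p\cap p^kG_p)/p^kH_p ,
\]
a quotient of a subgroup of the finite group $pG_p$. Since $H$ has bounded exponent and satisfies condition (ii) of Theorem~\ref{thm:bounded}, it is a retract of $G^{\#}$.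
\end{proof}

\begin{thebibliography}{9}

\bibitem{Dikranjan}
Dikran Dikranjan, \emph{van Douwen's problems related to the Bohr topology}, arXiv:math/0204120 (2002).

\bibitem{Fuchs}
Fuchs, \emph{Infinite Abelian Groups} I.

\end{thebibliography}
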